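
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}

\title{Undecidability of existential first-order logic\\ over Petri net reachability}


\begin{abstract}
The unlabelled reachability graph of a Petri net carries the one-step relation $\to$ and its reflexive-transitive closure $\to^*$. We show that the existential fragments of the first-order languages $\mathrm{FO}(\to^*)$ and $\mathrm{FO}(\to^*,\to)$ have undecidable, in fact $\Sigma^0_1$-complete, model-checking problems on these graphs. Hardness already holds for one fixed net structure with arc weights at most $1$ and one fixed sentence that asserts a conjunction of literals, while a single place of the initial marking varies. The net evaluates both sides of Diophantine equations weakly, and negated atoms turn the resulting inequalities into equalities. The variables of the sentence are forced to their intended positions by a finite poset that a Ramsey argument excludes from the computing part of the net. We also show that sentences with at most one negated atom per disjunct,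 and a somewhat larger class, can be decided.
\end{abstract}

\section{The question and the results}

\subsection{Definitions}

A \emph{Petri net} is a tuple $N=(P,T,F,M_0)$ with a finite set $P$ of places, a finite set $T$ of transitions disjoint from $P$, a flow function $F:(P\times T)\cup(T\times P)\to\mathbb N$ (its values are the arc weights), and an initial marking $M_0$. A \emph{marking} is a map $M:P\to\mathbb N$; we say that $M$ puts $M(\pi)$ tokens on the place $\pi$. A transition $t$ is enabled at $M$ if $M(\pi)\ge F(\pi,t)$ for all $\pi\in P$. Firing it yields the marking $M'$ with $M'(\pi)=M(\pi)-F(\pi,t)+F(t,\pi)$. We write $M\to M'$ if some transition leads from $M$ to $M'$ in this way, $\to^*$ for the reflexive-transitive closure of $\to$, and $\mathrm{reach}(N)=\{M:M_0\to^*M\}$. The \emph{unlabelled reachability graph} is $\mathrm{URG}(N)=(\mathrm{reach}(N),\to)$.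

Two basic facts will be used. Firing is \emph{monotone}: a firing sequence from $M$ to $M'$ also leads from $M+L$ to $M'+L$, for every $L:P\to\mathbb N$. And reachability is decidable (Mayr \cite{Mayr}, Kosaraju \cite{Kosaraju}): given $(P,T,F)$ and two markings $M,M'$, one can decide whether $M\to^*M'$.

The language $\mathrm{FO}(\to^*)$ is first-order logic with atomic formulas $\mathsf x\to^*\mathsf y$, and $\mathrm{FO}(\to^*,\to)$ has in addition the atomic formulas $\mathsf x\to\mathsf y$. Variables range over $\mathrm{reach}(N)$. Transitions carry no labels and markings carry no atomic propositions. The existential fragments $\exists\mathrm{FO}(\cdot)$ consist of the closed formulas $\exists\mathsf x_1\cdots\exists\mathsf x_\alpha\,\psi$ with $\psi$, the \emph{matrix}, quantifier-free; negation is allowed in $\psi$. The problem $\mathrm{MC}(\mathcal L,\mathrm{URG})$ asks, given a Petri net $N$ and a closed formula $\varphi\in\mathcal L$, whether $\mathrm{URG}(N)\models\varphi$.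

It is known that $\mathrm{MC}(\exists\mathrm{FO}(\to,=),\mathrm{URG})$ is decidable, even for Boolean combinations of existential sentences. Darondeau, Demri, Meyer and Morvan \cite{DDMM} ask for the decidability status of $\mathrm{MC}(\exists\mathrm{FO}(\to^*),\mathrm{URG})$ and $\mathrm{MC}(\exists\mathrm{FO}(\to^*,\to),\mathrm{URG})$.

\subsection{What the sentences say}

The relation $\to^*$ is a preorder on $\mathrm{reach}(N)$, and an $\exists\mathrm{FO}(\to^*)$ sentence asks which finite patterns occur in it. Write the matrix as a disjunction of conjunctions that decide every atom $\mathsf x\to^*\mathsf y$. A conjunction whose positive atoms do not form a preorder on the variables is unsatisfiable. Any other conjunction says that a certain finite preordered set, or equivalently its quotient poset, maps into $(\mathrm{reach}(N),\to^*)$ so that order and non-order are both preserved. So deciding $\exists\mathrm{FO}(\to^*)$ is the same as deciding which finite posets embed in the reachability preorder of a given net.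

The simplest cases are easy. A conjunction of positive atoms is always satisfied, by giving every variable the value $M_0$. The sentence $\exists\mathsf x\exists\mathsf y\,\neg(\mathsf x\to^*\mathsf y)$ says that not all reachable markings are mutually reachable. Equivalently, some reachable marking does not reach $M_0$, that is, $M_0$ is not a \emph{home state}; this is decidable (Lemma~\ref{lem:home}). Moreover each single atom can be decided for given markings, and the language can name neither places, nor transitions, nor the initial marking. On the other hand, a negated atom $\neg(\mathsf x\to^*\mathsf y)$ speaks about \emph{all} runs from an existentially guessed marking, and several such atoms can interact. This suffices for undecidability.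

\begin{theorem}\label{thm:A}
$\mathrm{MC}(\exists\mathrm{FO}(\to^*),\mathrm{URG})$ is undecidable. Hence so is $\mathrm{MC}(\exists\mathrm{FO}(\to^*,\to),\mathrm{URG})$.
\end{theorem}

\begin{theorem}\label{thm:B}
There are a fixed structure $(P,T,F)$ with all arc weights in $\{0,1\}$, a fixed sentence $\varphi\in\exists\mathrm{FO}(\to^*)$ whose matrix is a conjunction of literals, and initial markings $M_0^{(p)}$, $p\in\mathbb N$, differing only in one place, which carries $p$ tokens, such that
$\{p:\mathrm{URG}(P,T,F,M_0^{(p)})\models\varphi\}$ is $\Sigma^0_1$-complete. Both model-checking problems of Theorem~\ref{thm:A} are $\Sigma^0_1$-complete.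
\end{theorem}

In the other direction, let $\theta$ be a conjunction of literals over $\to^*$, and let $G_\theta$ be the directed graph on its variables whose edges are its positive atoms. Reachability in $G_\theta$ means by paths of length $0$ or more. Call $\theta$ \emph{inconsistent} if for some $\neg(\mathsf x\to^*\mathsf y)\in\theta$ the variable $\mathsf y$ is reachable from $\mathsf x$ in $G_\theta$. Call $\theta$ \emph{separated} if for all, possibly different, negated atoms $\neg(\mathsf x\to^*\mathsf y)$ and $\neg(\mathsf x'\to^*\mathsf y')$ of $\theta$, the variable $\mathsf y'$ is not reachable from $\mathsf x$ in $G_\theta$.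

\begin{theorem}\label{thm:C}
Model checking is decidable for the sentences $\exists\bar{\mathsf x}\bigvee_i\theta_i$ in which every $\theta_i$ is an inconsistent or separated conjunction of literals over $\to^*$. In particular it is decidable if every $\theta_i$ has at most one negated atom.
\end{theorem}

The particular case follows because a conjunction with exactly one negated atom is inconsistent or separated by definition, and one with none is separated. The conjunction $\neg(\mathsf x\to^*\mathsf y)\wedge\neg(\mathsf y\to^*\mathsf x)$ is neither inconsistent nor separated. We do not determine the least number of negated atoms that yields undecidability; Theorem~\ref{thm:C} shows that one per disjunct is not enough.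

\section{From weak computation to equality}\label{sec:idea}

This section explains the ideas; the full construction and the proofs follow from Section~\ref{sec:comb} on.

We reduce from the solvability of Diophantine equations, so a net has to compare two products. We write $X\Rightarrow Y$ for a transition that consumes the tokens $X$ and produces the tokens $Y$, and $X\Leftrightarrow Y$ for two transitions, one each way. Consider places $\mathrm{rdy}$, $\mathrm{add}$, which share one control token, counters $a,b$, a holding place $h$, an output $o$, and the transitions
\[
\begin{array}{ll}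
\text{(in)}\quad \mathrm{rdy}+a\Rightarrow\mathrm{add}, &
\text{(out)}\quad \mathrm{add}\Rightarrow\mathrm{rdy},\\
\text{(mv)}\quad \mathrm{add}+b\Leftrightarrow\mathrm{add}+h+o,\qquad &
\text{(back)}\quad \mathrm{rdy}+h\Leftrightarrow\mathrm{rdy}+b,
\end{array}
\]
together with transitions (loss) that discard tokens of $o$ at $\mathrm{rdy}$ and at $\mathrm{add}$. In a run, (mv) and (back) stand for the direction from left to right, an exponent counts repetitions, and the other direction is called reverse. Start with $a=1$, $b=2$. Writing (control; $a,b,h,o$), one round is
\[
(\mathrm{rdy};1,2,0,0)\xrightarrow{\text{in}}(\mathrm{add};0,2,0,0)\xrightarrow{\text{mv}^2}(\mathrm{add};0,0,2,2)\xrightarrow{\text{out}}(\mathrm{rdy};0,0,2,2)\xrightarrow{\text{back}^2}(\mathrm{rdy};0,2,0,2).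
\]
It consumes one token of $a$, adds $b$ tokens to $o$ and restores $b$. Starting from general $a,b$ with $h=o=0$, after $a$ such rounds we have $o=ab$. But the net cannot test whether $b$ is empty, and so cannot be made to finish a round: in the example, leaving $\mathrm{add}$ after one (mv) gives $(\mathrm{rdy};0,1,1,1)$, and the second output token is lost for good. The gadget computes $ab$ only \emph{weakly}: the values that $o$ can take at $\mathrm{rdy}$ are exactly $0,1,\dots,ab$. The upper bound is proved by a potential, the output that a patient continuation can still reach: with $\beta=b+h$ it is $o+a\beta$ at $\mathrm{rdy}$ and $o+b+a\beta$ at $\mathrm{add}$. It starts at $ab$, and no transition increases it (Section~\ref{sec:parts}).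

\emph{Negation makes weak computation exact.} Take two such gadgets, computing numbers $\gamma_1$ and $\gamma_2$ weakly, and two versions of each: version $\varepsilon\in\{0,1\}$ puts $\varepsilon$ tokens on $o$ at the start. Let all four feed a place $f$ at which tokens of $o$ can be discarded and all other data can be changed at will. If $x_{j,\varepsilon}$ is the start of version $\varepsilon$ of gadget $j$, it reaches a marking $y$ at $f$ iff $y(o)\le\gamma_j+\varepsilon$. Hence
\begin{equation}\label{eq:sandwich}
x_{1,1}\to^*y,\quad x_{2,1}\to^*y,\quad \neg(x_{1,0}\to^*y),\quad\neg(x_{2,0}\to^*y)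
\end{equation}
hold for some $y$ at $f$ iff some $\nu\in\mathbb N$ satisfies $\gamma_j<\nu\le\gamma_j+1$ for $j=1,2$, that is, iff $\gamma_1=\gamma_2$.

\emph{The difficulty} is that the variables of a sentence range over all reachable markings, and nothing in the language says that $x_{j,\varepsilon}$ is the start of a gadget, that the four starts use the same unknowns, or that $y$ is at $f$. Our remedy is to add to the net a special region that cannot be left and whose reachability order is, up to mutual reachability, a prescribed finite poset $V$, and to let the sentence demand a copy of $V$. If the computing region contains no copy of a suitable part $W$ of $V$, some element of the copy of $W$ must sit in the special region, and so must everything above it. The elements above serve as landmarks, and other variables can be located by the landmarks that they reach. So we need a poset that the computing region cannot host.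

\section{A poset that few tame parts cannot host}\label{sec:comb}

Inside a single control state of the gadget, reachability will turn out to be governed by an invariant and two monotone quantities, the counter $a$ and the potential. This is the property that we abstract.

\begin{definition}
A preorder $(R,\to^*)$ is \emph{$2$-tame} if there are a set $Z$ and maps $\kappa:R\to Z$ and $\phi_1,\phi_2:R\to\mathbb Z$ such that for all $M,M'\in R$
\[
M\to^*M'\iff \kappa(M)=\kappa(M'),\ \phi_1(M)\ge\phi_1(M')\text{ and }\phi_2(M)\ge\phi_2(M').
\]
\end{definition}

Let $S_3$ be the poset on $\xi_1,\xi_2,\xi_3,\eta_1,\eta_2,\eta_3$ with $\xi_i\prec\eta_j$ iff $i\ne j$ and no other strict relations.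

\begin{lemma}\label{lem:S3}
A $2$-tame preorder has no elements $x_1,x_2,x_3,y_1,y_2,y_3$ such that $x_i\to^*y_j\iff i\ne j$.
\end{lemma}

\begin{proof}
From $x_1\to^*y_2$, $x_1\to^*y_3$, $x_2\to^*y_3$, $x_2\to^*y_1$ and $x_3\to^*y_1$ we see that all six elements have the same $\kappa$. Since $x_i\not\to^*y_i$, there is $r(i)\in\{1,2\}$ with $\phi_{r(i)}(x_i)<\phi_{r(i)}(y_i)$. Three indices and two values leave $i\ne i'$ with $r(i)=r(i')=r$. As $x_{i'}\to^*y_i$ and $x_i\to^*y_{i'}$,
\[
\phi_r(x_i)<\phi_r(y_i)\le\phi_r(x_{i'})<\phi_r(y_{i'})\le\phi_r(x_i),
\]
a contradiction.
\end{proof}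

The computing region consists of several $2$-tame parts, and the lemma says nothing about six elements spread over different parts. So we need a poset that contains $S_3$ inside one part, however its elements are spread.

For two parts, replace every element of $S_3$ by a copy of $S_3$. The result has $36$ elements in six blocks, and elements of different blocks compare as their blocks do in $S_3$. Color it red and blue. If some block has no blue element, it is a red copy of $S_3$. Otherwise choose a blue element from each block; the six chosen elements form a blue copy of $S_3$. In general, put $W_1=S_3$, and let $W_{n+1}$ be the set of pairs $(s,v)$ with $s\in S_3$, $v\in W_n$, ordered by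
\[
(s,v)\prec(s',v')\iff s\prec s',\ \text{or } s=s'\text{ and }v\prec v'.
\]

\begin{lemma}\label{lem:ramsey}
Every coloring of $W_n$ with $n$ colors contains a monochromatic induced copy of $S_3$.
\end{lemma}

\begin{proof}
Induction on $n$; for $n=1$ take $W_1$ itself. Let $W_{n+1}$ be colored with $n+1$ colors. If some block $\{s\}\times W_n$ misses the last color, it is a copy of $W_n$ colored with $n$ colors, and the induction hypothesis applies. Otherwise pick in each of the six blocks an element of the last color. Elements of different blocks compare as the blocks do, so the six elements form an induced copy of $S_3$.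
\end{proof}

\section{The equations}\label{sec:eq}

Let $H\subseteq\mathbb N$ be recursively enumerable and many-one complete for $\Sigma^0_1$. By the MRDP theorem \cite{MRDP} there is a polynomial $\Pi\in\mathbb Z[p,z_1,\dots,z_\rho]$ with $p\in H\iff\exists z\in\mathbb N^\rho:\ \Pi(p,z)=0$. Write $\Pi=\Pi_1-\Pi_2$ with $\Pi_1,\Pi_2$ nonzero and with coefficients in $\mathbb N$ (add $1$ to both if necessary), and write each of $\Pi_1,\Pi_2$ as a term over $1,p,z_1,\dots,z_\rho,+,\cdot$. We break $\Pi_1=\Pi_2$ into equations between products of two affine forms, the only products that a gadget handles. The unknowns are the $z_i$, an unknown $w_p$ for the input, and one unknown $w_\tau$ for each \emph{occurrence} $\tau$ of a subterm in these two terms; $w_{\Pi_1}$ and $w_{\Pi_2}$ belong to the whole terms. The equations are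
\begin{itemize}
\item $1\cdot w_p=p\cdot 1$;
\item for each leaf $\tau$, according to its symbol $1$, $p$ or $z_i$: $1\cdot w_\tau=1\cdot1$, or $1\cdot w_\tau=w_p\cdot1$, or $1\cdot w_\tau=z_i\cdot1$;
\item $1\cdot(w_{\tau'}+w_{\tau''})=w_\tau\cdot1$ for $\tau=\tau'+\tau''$, and $w_{\tau'}\cdot w_{\tau''}=w_\tau\cdot1$ for $\tau=\tau'\cdot\tau''$;
\item $1\cdot w_{\Pi_1}=w_{\Pi_2}\cdot1$.
\end{itemize}
Rename the unknowns $w_1,\dots,w_k$ and number the equations $e=1,\dots,E$. Each has the form
\begin{equation}\label{eq:system}
A_{e,1}(w)\,B_{e,1}(w)=A_{e,2}(w)\,B_{e,2}(w).
\end{equation}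
All linear coefficients of these affine forms are in $\{0,1\}$ (different occurrences have different unknowns, so no sum contains an unknown twice) and do not depend on $p$. The constant terms are in $\mathbb N$. Exactly one of them depends on $p$, namely that of the constant form $p$ in the first equation, and it equals $p$. In a solution, the unknowns other than the $z_i$ are determined by $p$ and the $z_i$: they are the values of the corresponding subterms. So the system of all equations \eqref{eq:system} has a solution $w\in\mathbb N^k$ iff $p\in H$.

\section{The net}\label{sec:net}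

We now define, for each input $p$, a net $N$. A \emph{side} is a triple $\sigma=(e,j,\varepsilon)$ with $e\le E$, $j\in\{1,2\}$, $\varepsilon\in\{0,1\}$: version $\varepsilon$ of the gadget for $A_{e,j}\cdot B_{e,j}$. There are $m=4E$ sides. Enumerate them as $\sigma_1,\dots,\sigma_m$ so that all sides with $\varepsilon=1$ precede all sides with $\varepsilon=0$; the reason will appear below.

\paragraph{Landmarks.} The net will have $K=3+3m$ \emph{normal} control places. Put $W=W_K$, let $Q=\{q_1,\dots,q_\mu\}$ be an antichain with
\[
\mu=|W|+m+2,
\]
and let $V=W\sqcup Q$ with the given order on $W$ and $v\prec q$ for all $v\in W$, $q\in Q$. By Lemma~\ref{lem:ramsey}, $W$ will force one variable into the special region. Variables above it follow, and as $Q$ is larger than $W$, the variables for $Q$ cannot hide in $W$. The elements of $Q$ are the landmarks.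

\paragraph{Places.} The \emph{data places} are $w_1,\dots,w_k$, pairwise distinct input places $a_{e,j},b_{e,j}$ ($e\le E$, $j\in\{1,2\}$) for the forms $A_{e,j},B_{e,j}$, and $h$. They form the set $\mathcal D$. There is an output place $o\notin\mathcal D$. The normal control places are $g,i,f$ and $\sigma^{\mathrm{st}},\sigma^{\mathrm{rdy}},\sigma^{\mathrm{add}}$ for each side $\sigma$. The special control places are $s_v$, $v\in V$. A \emph{control token} is a token on a control place.

\paragraph{Initial marking.} One token on $g$, $A_{e,j}(0)$ tokens on $a_{e,j}$ and $B_{e,j}(0)$ tokens on $b_{e,j}$ for all $e,j$, and none elsewhere.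

\paragraph{Transitions.}
\begin{enumerate}
\item[(T1)] $g\Leftrightarrow g+w_l+(\text{one token on each input place whose form contains }w_l)$, for $l\le k$.
\item[(T2)] $g\Rightarrow i$; \quad $i\Rightarrow\sigma^{\mathrm{st}}$ for each side $\sigma$; \quad $i\Rightarrow s_v$ for $v\in V$.
\item[(T3)] $\sigma_l^{\mathrm{st}}\Rightarrow s_{q_n}$ for $l\le m$ and $n\le l+1$.
\item[(T4)] For each side $\sigma=(e,j,\varepsilon)$, with $a=a_{e,j}$ and $b=b_{e,j}$:
 \begin{itemize}
 \item $\sigma^{\mathrm{st}}\Rightarrow\sigma^{\mathrm{rdy}}+\varepsilon\,o$;
 \item (in) $\sigma^{\mathrm{rdy}}+a\Rightarrow\sigma^{\mathrm{add}}$; \ (out) $\sigma^{\mathrm{add}}\Rightarrow\sigma^{\mathrm{rdy}}$;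
 \item (mv) $\sigma^{\mathrm{add}}+b\Leftrightarrow\sigma^{\mathrm{add}}+h+o$; \ (back) $\sigma^{\mathrm{rdy}}+h\Leftrightarrow\sigma^{\mathrm{rdy}}+b$;
 \item (loss) $\sigma^{\mathrm{rdy}}+o\Rightarrow\sigma^{\mathrm{rdy}}$ and $\sigma^{\mathrm{add}}+o\Rightarrow\sigma^{\mathrm{add}}$; \ (fin) $\sigma^{\mathrm{rdy}}\Rightarrow f$.
 \end{itemize}
\item[(T5)] $f+o\Rightarrow f$; \quad $f\Leftrightarrow f+d$ for $d\in\mathcal D$.
\item[(T6)] $s_v\Rightarrow s_{v'}$ for $v\prec v'$; \quad $s_v\Leftrightarrow s_v+d$ for $d\in\mathcal D\cup\{o\}$.
\end{enumerate}

\begin{figure}[t]
\centering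
\begin{tikzpicture}[>=stealth, every node/.style={draw, rounded corners, minimum height=6mm, inner sep=3pt}]
\node (g) at (0,0) {$g$};
\node (i) at (2,0) {$i$};
\node (st) at (4.4,0) {$\sigma_l^{\mathrm{st}}$};
\node (rdy) at (7,0) {$\sigma_l^{\mathrm{rdy}}$};
\node (add) at (9.6,0) {$\sigma_l^{\mathrm{add}}$};
\node (f) at (7,-1.8) {$f$};
\node (W) at (2,-1.8) {$s_v,\ v\in W$};
\node (Q) at (4.9,-1.8) {$s_q,\ q\in Q$};
\draw[->] (g) -- (i);
\draw[->] (i) -- (st);
\draw[->] (i) -- (W);
\draw[->] (i) -- (Q);
\draw[->] (W) -- (Q);
\draw[->] (st) -- (Q);
\draw[->] (st) -- (rdy);
\draw[->] (rdy) to[bend left=15] (add);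
\draw[->] (add) to[bend left=15] (rdy);
\draw[->] (rdy) -- (f);
\end{tikzpicture}
\caption{Moves of the control token. The unknowns are guessed at $g$ and frozen at $i$. The upper row from $\sigma_l^{\mathrm{st}}$ on exists once for each side $\sigma_l$, and all sides end in the same place $f$. The start of side $\sigma_l$ leads to $s_{q_n}$ exactly for $n\le l+1$. Within $W$ the control moves upward in the order.}
\label{fig:control}
\end{figure}

All arc weights are in $\{0,1\}$, and $(P,T,F)$ does not depend on $p$: in $M_0$ the number $p$ appears on exactly one place, the input place of the constant form $p$. Each transition consumes and produces one control token, so every reachable marking has exactly one. Figure~\ref{fig:control} shows its moves. For a control place $t$, the \emph{$t$-part} $R_t$ is the set of reachable markings with the control token on $t$, with the preorder $\to^*$ restricted to it; the part is \emph{normal} if $t$ is.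

\paragraph{Why these transitions.} At $g$ the unknowns are guessed reversibly, so that $R_g$ is a single class of mutually reachable markings. The place $i$ freezes the guess: all sides started from one marking at $i$ use the same $w$. At $f$ the data places can be changed at will, so that only $o$ matters. The reverse directions of (mv) and (back), and (loss), compute nothing, but they remove further conditions on reachability inside a gadget and leave the two quantities of a $2$-tame part. Finally (T3) tags the start of $\sigma_l$ by the number $l+1$ of landmarks it reaches. The tags lie strictly between $1$, the number for $s_q$ with $q\in Q$, and $\mu$, the number for $g$, $i$ and $s_v$ with $v\in W$. They are nested, so a version-$0$ side reaches every landmark that the version-$1$ sides reach; this will keep the witness $y$ of \eqref{eq:sandwich} out of the special region. In the opposite order, $y$ could simply be a landmark reached by the version-$1$ sides only.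

\section{The parts of the reachability graph}\label{sec:parts}

Write $(g,w)$ for the marking with the control token on $g$, $w_l$ tokens on the place $w_l$, $A_{e,j}(w)$ and $B_{e,j}(w)$ tokens on $a_{e,j}$ and $b_{e,j}$, and $h=o=0$; $(i,w)$ and $(\sigma^{\mathrm{st}},w)$ are the markings with the same data and the control token moved. For $v\in V$ let $C_v$ be the set of \emph{all} markings with exactly one control token, on $s_v$, and let $S=\bigcup_{v\in V}C_v$. As usual, $v\preceq v'$ means $v\prec v'$ or $v=v'$.

\begin{lemma}\label{lem:easy}
\begin{enumerate}
\item[(a)] $R_g=\{(g,w):w\in\mathbb N^k\}$. Every element of $R_g$ reaches every element of $\mathrm{reach}(N)$, and no reachable marking outside $R_g$ reaches $R_g$.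
\item[(b)] $R_i=\{(i,w):w\in\mathbb N^k\}$ and $R_{\sigma^{\mathrm{st}}}=\{(\sigma^{\mathrm{st}},w):w\in\mathbb N^k\}$. On each of these parts $\to^*$ is equality, and $(i,w)\to^*(\sigma^{\mathrm{st}},w')$ iff $w=w'$.
\item[(c)] For $M\in R_f$ and any marking $M'$ with exactly one control token, on $f$: $M\to^*M'$ iff $M(o)\ge M'(o)$.
\item[(d)] All markings in $S$ are reachable, $S$ is closed under $\to$, and for $M\in C_v$, $M'\in C_{v'}$: $M\to^*M'$ iff $v\preceq v'$.
\end{enumerate}
In particular $R_g$, $R_i$, $R_f$ and all $R_{\sigma^{\mathrm{st}}}$ are $2$-tame.
\end{lemma}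

\begin{proof}
(a) $M_0=(g,0)$, and (T1) changes $w$ by a unit vector and the input places accordingly; the place $w_l$ ensures that $w_l$ stays nonnegative. No transition moves the control token to $g$ from elsewhere. So $R_g$ is as stated, its elements reach each other, and no reachable marking outside $R_g$ reaches $R_g$. In particular the elements of $R_g$ reach $M_0$, and hence everything.

(b) The only way to $i$ is $g\Rightarrow i$, and the only way to $\sigma^{\mathrm{st}}$ is $i\Rightarrow\sigma^{\mathrm{st}}$; both keep the data. Every transition at $i$ or at $\sigma^{\mathrm{st}}$ moves the control token away, and it never returns.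

(c) The control token never leaves $f$. There, $o$ can only decrease, one token at a time, and the places of $\mathcal D$ can be adjusted arbitrarily.

(d) From $s_v$ the control moves exactly to the $s_{v'}$ with $v\prec v'$, and at $s_v$ all places of $\mathcal D\cup\{o\}$ can be adjusted arbitrarily. Each $C_v$ is entered by $i\Rightarrow s_v$.

For $2$-tameness, take $\kappa,\phi_1,\phi_2$ constant on $R_g$; $\kappa$ the identity and $\phi_1,\phi_2$ constant in (b); $\kappa$ constant and $\phi_1=\phi_2$ equal to the number of tokens on $o$ in (c).
\end{proof}

Now fix a side $\sigma=(e,j,\varepsilon)$, with $a=a_{e,j}$, $b=b_{e,j}$. We also write $a,b,h,o$ for the token numbers in a marking $M$ and $a',b',h',o'$ for those in $M'$. For $M\in R_{\sigma^{\mathrm{rdy}}}\cup R_{\sigma^{\mathrm{add}}}$ put $\beta=b+h$, let $\kappa(M)$ consist of $\beta$ and the values on $\mathcal D\setminus\{a,b,h\}$, and let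
\[
\psi(M)=\begin{cases}o+a\beta&\text{if }M\in R_{\sigma^{\mathrm{rdy}}},\\ o+b+a\beta&\text{if }M\in R_{\sigma^{\mathrm{add}}}.\end{cases}
\]

\begin{lemma}\label{lem:mono}
Along every run between markings of $R_{\sigma^{\mathrm{rdy}}}\cup R_{\sigma^{\mathrm{add}}}$, $\kappa$ is constant and $a$ and $\psi$ do not increase.
\end{lemma}

\begin{proof}
Once the control token leaves $\{\sigma^{\mathrm{rdy}},\sigma^{\mathrm{add}}\}$ it is on $f$ for good, so such a run uses only the transitions (in), (out), (mv), (back) and (loss) of $\sigma$. None of them changes $\beta$ or a place of $\mathcal D\setminus\{a,b,h\}$, and only (in) changes $a$, by $-1$. For $\psi$: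
\begin{itemize}
\item (in) takes $o+a\beta$ to $o+b+(a-1)\beta\le o+a\beta$, since $b\le\beta$;
\item (out) takes $o+b+a\beta$ to $o+a\beta$;
\item (mv), in either direction, preserves $o+b$, $a$ and $\beta$;
\item (back), in either direction, preserves $o$, $a$ and $\beta$;
\item (loss) decreases $\psi$ by $1$. \qedhere
\end{itemize}
\end{proof}

\begin{lemma}\label{lem:gadget}
For $M,M'$ both in $R_{\sigma^{\mathrm{rdy}}}$, or both in $R_{\sigma^{\mathrm{add}}}$,
\[
M\to^*M'\iff\kappa(M)=\kappa(M'),\ a\ge a'\text{ and }\psi(M)\ge\psi(M').
\]
Hence $R_{\sigma^{\mathrm{rdy}}}$ and $R_{\sigma^{\mathrm{add}}}$ are $2$-tame.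
\end{lemma}

\begin{proof}
Necessity is Lemma~\ref{lem:mono}. For sufficiency put $n=a-a'\ge0$; both markings have the same $\beta=b+h=b'+h'$. The idea is to perform $n$ complete rounds, which give the largest possible output, and then to discard what is not needed.

\emph{At $\sigma^{\mathrm{rdy}}$.} The condition on $\psi$ says $o'\le o+n\beta$. Use (back) to reach $h=0$, $b=\beta$. Perform $n$ rounds (in)(mv)$^\beta$(out)(back)$^\beta$; each decreases $a$ by $1$, adds $\beta$ to $o$ and restores $h=0$. Now the value on $a$ is $a'$ and the output is $o+n\beta\ge o'$. Discard down to $o'$ by (loss), and use (back) in reverse $h'$ times to leave $h'$ tokens on $h$ and $\beta-h'=b'$ on $b$.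

\emph{At $\sigma^{\mathrm{add}}$.} The condition on $\psi$ says $o'+b'\le o+b+n\beta$. Use (mv) $b$ times to reach $b=0$, $h=\beta$ and output $o+b$. Perform $n$ rounds (out)(back)$^\beta$(in)(mv)$^\beta$; each decreases $a$ by $1$, adds $\beta$ to $o$ and restores $b=0$. The output is now $o+b+n\beta\ge o'+b'$. Discard down to $o'+b'$ by (loss), and use (mv) in reverse $b'$ times; this is possible since there are $\beta\ge b'$ tokens on $h$ and $o'+b'\ge b'$ on $o$, and it leaves $o'$ tokens on $o$, $b'$ on $b$ and $\beta-b'=h'$ on $h$.

In both cases all other places agree because $\kappa(M)=\kappa(M')$. So $\phi_1=a$ and $\phi_2=\psi$ witness $2$-tameness.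
\end{proof}

Together with Lemma~\ref{lem:easy}, \emph{all $K$ normal parts are $2$-tame}. We also need what a gadget computes, and which landmarks are seen from where.

\begin{lemma}\label{lem:compute}
Let $\sigma=(e,j,\varepsilon)$, $w\in\mathbb N^k$, and let $M$ be any marking with exactly one control token, on $f$. Then $(\sigma^{\mathrm{st}},w)\to^*M$ iff $M(o)\le A_{e,j}(w)B_{e,j}(w)+\varepsilon$.
\end{lemma}

\begin{proof}
A run from $(\sigma^{\mathrm{st}},w)$ to $M$ cannot start with (T3), as $S$ is closed under $\to$. So it first enters $\sigma^{\mathrm{rdy}}$ with $a=A_{e,j}(w)$, $b=B_{e,j}(w)$, $h=0$ and $o=\varepsilon$, where $\psi=\varepsilon+A_{e,j}(w)B_{e,j}(w)$. When (fin) fires, $o\le\psi\le\varepsilon+A_{e,j}(w)B_{e,j}(w)$ by Lemma~\ref{lem:mono}, and at $f$ the output does not increase. Conversely, enter $\sigma^{\mathrm{rdy}}$; then $A_{e,j}(w)$ rounds (in)(mv)$^\beta$(out)(back)$^\beta$ with $\beta=B_{e,j}(w)$ produce $o=A_{e,j}(w)B_{e,j}(w)+\varepsilon$. Fire (fin) and apply Lemma~\ref{lem:easy}(c).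
\end{proof}

\begin{lemma}\label{lem:landmarks}
For reachable $M$, the set of $q\in Q$ such that $M$ reaches $C_q$ is
\begin{itemize}
\item $Q$, if $M\in R_g\cup R_i$ or $M\in C_v$ with $v\in W$;
\item $\{q_1,\dots,q_{l+1}\}$, if $M\in R_{\sigma_l^{\mathrm{st}}}$;
\item $\emptyset$, if $M\in R_{\sigma^{\mathrm{rdy}}}\cup R_{\sigma^{\mathrm{add}}}\cup R_f$ for a side $\sigma$;
\item $\{q\}$, if $M\in C_q$ with $q\in Q$.
\end{itemize}
If $M$ reaches one element of $C_q$, it reaches all of them.
\end{lemma}

\begin{proof}
This can be read off from the moves of the control token: $g\Rightarrow i$ and $i\Rightarrow s_q$ for all $q\in Q$; $v\prec q$ for $v\in W$; from $\sigma_l^{\mathrm{st}}$ the control moves to one of $s_{q_1},\dots,s_{q_{l+1}}$, which it then never leaves since each $q_n$ is maximal in $V$, or to $\sigma_l^{\mathrm{rdy}}$, from where only $\sigma_l^{\mathrm{rdy}},\sigma_l^{\mathrm{add}},f$ are accessible. The last sentence is Lemma~\ref{lem:easy}(d) with $v=v'=q$.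
\end{proof}

\section{The sentence and the proof of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:formula}

The variables are $\mathsf p_v$ ($v\in V$) for the copy of $V$; $\mathsf x_l$ ($l\le m$), also written $\mathsf x_\sigma$ for $\sigma=\sigma_l$, for the starts of the sides; $\mathsf u$ for a marking at $i$ and $\mathsf r$ for a marking at $g$; and $\mathsf y_e$ ($e\le E$) for the witnesses of the equations. The sentence $\varphi$ quantifies all of them existentially over the conjunction of
\begin{itemize}
\item[(F1)] for distinct $v,v'\in V$: $\mathsf p_v\to^*\mathsf p_{v'}$ if $v\prec v'$, and $\neg(\mathsf p_v\to^*\mathsf p_{v'})$ otherwise;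
\item[(F2)] for $l\le m$, $n\le\mu$: $\mathsf x_l\to^*\mathsf p_{q_n}$ if $n\le l+1$, and $\neg(\mathsf x_l\to^*\mathsf p_{q_n})$ otherwise;
\item[(F3)] $\mathsf u\to^*\mathsf x_l$ for all $l\le m$, and $\neg(\mathsf u\to^*\mathsf r)$;
\item[(F4)] for $e\le E$: $\mathsf x_{(e,1,1)}\to^*\mathsf y_e$, $\mathsf x_{(e,2,1)}\to^*\mathsf y_e$, $\neg(\mathsf x_{(e,1,0)}\to^*\mathsf y_e)$, $\neg(\mathsf x_{(e,2,0)}\to^*\mathsf y_e)$.
\end{itemize}
It does not depend on $p$.

\begin{proposition}\label{prop:main}
For every input $p$, $\mathrm{URG}(N)\models\varphi$ iff the system \eqref{eq:system} has a solution $w\in\mathbb N^k$.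
\end{proposition}

\begin{proof}
\emph{A solution gives an assignment.} Let $w$ solve \eqref{eq:system}. Choose $\mathsf p_v\in C_v$, $\mathsf u=(i,w)$, $\mathsf r=M_0$, $\mathsf x_l=(\sigma_l^{\mathrm{st}},w)$, and $\mathsf y_e\in R_f$ with $\mathsf y_e(o)=\nu_e:=A_{e,1}(w)B_{e,1}(w)+1=A_{e,2}(w)B_{e,2}(w)+1$; such a marking is reachable by Lemma~\ref{lem:compute}. Then (F1) holds by Lemma~\ref{lem:easy}(d), (F2) by Lemma~\ref{lem:landmarks}, and (F3) by Lemma~\ref{lem:easy}(a),(b). (F4) holds by Lemma~\ref{lem:compute}, because for $j=1,2$ we have $\nu_e\le A_{e,j}(w)B_{e,j}(w)+1$ but not $\nu_e\le A_{e,j}(w)B_{e,j}(w)$.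

\emph{An assignment gives a solution.} Fix values of the variables that satisfy (F1)--(F4).

\emph{Step 1: the $\mathsf p_{q_n}$ are the landmarks.} Suppose that all $\mathsf p_v$ with $v\in W=W_K$ lie in normal parts. Color $v\in W$ by the normal control place that is marked in $\mathsf p_v$. There are $K$ colors, so by Lemma~\ref{lem:ramsey} an induced copy of $S_3$ in $W$ has all its markings in one part. By (F1) these six markings satisfy $x_i\to^*y_j\iff i\ne j$, which contradicts Lemma~\ref{lem:S3}, as the part is $2$-tame. So $\mathsf p_{v_0}\in S$ for some $v_0\in W$. As $v_0\prec q_n$ for all $n$ and $S$ is closed under $\to$, each $\mathsf p_{q_n}$ is in $S$, say in $C_{v_n}$. By (F1) and Lemma~\ref{lem:easy}(d), $v_1,\dots,v_\mu$ are distinct and pairwise incomparable in $V$. Each element of $W$ is comparable to each element of $Q$, so this antichain lies inside $W$ or inside $Q$. Since $\mu>|W|$ and $\mu=|Q|$, it is $Q$. Thus $n\mapsto v_n$ is a bijection from $\{1,\dots,\mu\}$ onto $Q$. (It may permute the landmarks, which is why sides are tagged by the \emph{number} of landmarks they reach.)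

\emph{Step 2: $\mathsf x_l$ is a start of side $\sigma_l$.} By (F2), Step 1 and the last sentence of Lemma~\ref{lem:landmarks}, $\mathsf x_l$ reaches exactly $l+1$ of the classes $C_q$, $q\in Q$. By Lemma~\ref{lem:landmarks}, the possible numbers are $\mu$; $l'+1$ on $R_{\sigma_{l'}^{\mathrm{st}}}$; $0$; and $1$. Since $2\le l+1\le m+1<\mu$, we get $\mathsf x_l\in R_{\sigma_l^{\mathrm{st}}}$.

\emph{Step 3: the same $w$ everywhere.} The marking $\mathsf u$ reaches elements of $R_{\sigma_1^{\mathrm{st}}}$ and of $R_{\sigma_2^{\mathrm{st}}}$, so its control token is on $g$ or on $i$. Elements of $R_g$ reach every reachable marking, so $\neg(\mathsf u\to^*\mathsf r)$ excludes $g$. Hence $\mathsf u=(i,w)$ for some $w\in\mathbb N^k$, and by Lemma~\ref{lem:easy}(b) $\mathsf x_l=(\sigma_l^{\mathrm{st}},w)$ for all $l$. (Without the negated atom, $\mathsf u$ could be at $g$, and different sides could use different $w$.)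

\emph{Step 4: $\mathsf y_e$ is at $f$.} By (F4), $\mathsf y_e$ is reachable from the starts of the two different sides $(e,1,1)$ and $(e,2,1)$. From the start of $\sigma$ the control token gets only to $\sigma^{\mathrm{st}},\sigma^{\mathrm{rdy}},\sigma^{\mathrm{add}},f$ and to places $s_q$ with $q\in Q$, so $\mathsf y_e\in R_f\cup S$. Suppose $\mathsf y_e\in S$, and let $(e,1,1)=\sigma_l$. By Lemma~\ref{lem:landmarks}, $\mathsf y_e\in C_{q_n}$ for some $n\le l+1$. By our enumeration $(e,1,0)=\sigma_{l'}$ with $l'>l$. So $n\le l'+1$, and $\mathsf x_{(e,1,0)}\to^*\mathsf y_e$ by Lemma~\ref{lem:landmarks}, contrary to (F4). Hence $\mathsf y_e\in R_f$.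

\emph{Step 5: equality.} Let $\nu=\mathsf y_e(o)$. By (F4) and Lemma~\ref{lem:compute},
\[
A_{e,j}(w)B_{e,j}(w)<\nu\le A_{e,j}(w)B_{e,j}(w)+1\qquad(j=1,2).
\]
So $A_{e,1}(w)B_{e,1}(w)=\nu-1=A_{e,2}(w)B_{e,2}(w)$. As $e$ was arbitrary, $w$ solves \eqref{eq:system}.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
Let $M_0^{(p)}$ be the initial marking of Section~\ref{sec:net} for the input $p$, and $N^{(p)}=(P,T,F,M_0^{(p)})$. The structure and $\varphi$ are fixed, all arc weights are in $\{0,1\}$, and only one place of $M_0^{(p)}$ depends on $p$, and it carries $p$ tokens. By Proposition~\ref{prop:main} and Section~\ref{sec:eq}, $\mathrm{URG}(N^{(p)})\models\varphi$ iff $p\in H$. So the set in Theorem~\ref{thm:B} is the $\Sigma^0_1$-complete set $H$, and the computable map $p\mapsto(N^{(p)},\varphi)$ is a many-one reduction of $H$ to $\mathrm{MC}(\exists\mathrm{FO}(\to^*),\mathrm{URG})$, and also to the problem for the richer language $\exists\mathrm{FO}(\to^*,\to)$. Both problems are undecidable and $\Sigma^0_1$-hard.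

For the upper bound, given a net and an existential sentence, enumerate all tuples of firing sequences from $M_0$, and thereby all tuples of reachable markings, and evaluate the matrix on each. Atoms $\mathsf x\to\mathsf y$ are evaluated by trying all transitions, and atoms $\mathsf x\to^*\mathsf y$ by the decision procedure for reachability \cite{Mayr,Kosaraju}. Hence both problems are in $\Sigma^0_1$.
\end{proof}

\section{A decidable fragment}\label{sec:C}

The initial marking $M_0$ of $N=(P,T,F,M_0)$ is a \emph{home state} if $M\to^*M_0$ for all $M\in\mathrm{reach}(N)$. We first decide this property, and then show that a separated conjunction with a negated atom expresses nothing else than its failure.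

A reachable marking that does not reach $M_0$ refutes the home property. We need finite certificates for the opposite answer. The idea is that $M_0$ is a home state iff every step between reachable markings can be undone, and that by monotonicity it suffices to undo each transition at the minimal reachable markings that enable it.

\begin{lemma}\label{lem:home}
It is decidable whether $M_0$ is a home state.
\end{lemma}

\begin{proof}
If $M_0$ is not a home state, this is found by searching for a reachable $M$ with $M\not\to^*M_0$. For the other answer put $\mathrm{pre}(t)=F(\cdot,t)$ and $\Delta_t=F(t,\cdot)-F(\cdot,t)$, and search for finite sets $Z_t$ of markings, $t\in T$, such that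
\begin{enumerate}
\item[(i)] every $z\in Z_t$ satisfies $z\ge\mathrm{pre}(t)$ and $z+\Delta_t\to^*z$;
\item[(ii)] every reachable $M\ge\mathrm{pre}(t)$ satisfies $M\ge z$ for some $z\in Z_t$.
\end{enumerate}

\emph{The conditions can be checked.} (i) is a reachability question. For (ii), note that $M\not\ge z$ iff $M(\pi)=c$ for some place $\pi$ and some $c<z(\pi)$. So the set of all $M\ge\mathrm{pre}(t)$ that violate the conclusion of (ii) is a finite union of sets
\[
\{M:\ M(\pi)=c_\pi\text{ for }\pi\in P_1,\ M(\pi)\ge l_\pi\text{ for }\pi\in P\setminus P_1\}
\]
with $P_1\subseteq P$, one for each consistent choice of a pair $(\pi,c)$ for every $z\in Z_t$; here $l_\pi=\mathrm{pre}(t)(\pi)$, and choices with some $c_\pi<\mathrm{pre}(t)(\pi)$ are dropped. To see whether $\mathrm{reach}(N)$ meets such a set, add a place $\mathrm{run}$, initially with one token, which every original transition consumes and returns, an empty place $\mathrm{stop}$, and transitions $\mathrm{run}\Rightarrow\mathrm{stop}$ and $\mathrm{stop}+\pi\Rightarrow\mathrm{stop}$ for $\pi\in P\setminus P_1$. Once the token is on $\mathrm{stop}$, the original transitions are disabled and surplus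 tokens outside $P_1$ may be discarded. So $\mathrm{reach}(N)$ meets the set iff the new net reaches the marking with one token on $\mathrm{stop}$, none on $\mathrm{run}$, $c_\pi$ on $\pi\in P_1$ and $l_\pi$ on $\pi\in P\setminus P_1$.

\emph{Such sets prove that $M_0$ is a home state.} Let $M$ be reachable and let $t$ lead from $M$ to $M'=M+\Delta_t$. By (ii), $M\ge z$ for some $z\in Z_t$. By monotonicity, a firing sequence from $z+\Delta_t$ to $z$ also leads from $M'=(z+\Delta_t)+(M-z)$ to $z+(M-z)=M$. So every step between reachable markings can be undone, and every reachable marking reaches $M_0$.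

\emph{Such sets exist if $M_0$ is a home state.} Let $Z_t$ be the set of minimal elements of $\{M\in\mathrm{reach}(N):M\ge\mathrm{pre}(t)\}$. It is finite by Dickson's lemma: every set of vectors in $\mathbb N^P$ has only finitely many minimal elements, and each of its elements lies above one of them. This also gives (ii). For (i), $z\in Z_t$ is reachable and enables $t$, so $z+\Delta_t$ is reachable and $z+\Delta_t\to^*M_0\to^*z$.

So exactly one of the two searches succeeds.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Since $\exists$ distributes over $\vee$, we may consider one conjunction $\theta$. If $\theta$ is inconsistent, $\exists\bar{\mathsf x}\,\theta$ is false because $\to^*$ is reflexive and transitive. If $\theta$ has no negated atoms, $\exists\bar{\mathsf x}\,\theta$ is true with all variables equal to $M_0$. There remains the case that $\theta$ is separated and has a negated atom. We claim that $\exists\bar{\mathsf x}\,\theta$ is true iff $M_0$ is not a home state, which is decidable by Lemma~\ref{lem:home}.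

If $M_0$ is a home state, then $M\to^*M_0\to^*M'$ for all reachable $M,M'$, so every literal $\neg(\mathsf x\to^*\mathsf y)$ is false.

If $M_0$ is not a home state, pick a reachable $X$ with $X\not\to^*M_0$. Let $U$ be the set of variables that are reachable in $G_\theta$ from some $\mathsf x$ that is the left variable of a negated atom $\neg(\mathsf x\to^*\mathsf y)\in\theta$. Assign $X$ to the variables in $U$ and $M_0$ to all others. Consider a positive atom $\mathsf x_1\to^*\mathsf x_2$. If $\mathsf x_1\in U$, then $\mathsf x_2\in U$, and the atom reads $X\to^*X$. If $\mathsf x_1\notin U$, it holds since $M_0$ reaches everything. Consider a negated atom $\neg(\mathsf x\to^*\mathsf y)$. Then $\mathsf x\in U$. By separation $\mathsf y$ is not reachable from the left variable of any negated atom, so $\mathsf y\notin U$. Hence the literal reads $X\not\to^*M_0$, which is true.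
\end{proof}

\begin{thebibliography}{9}
\bibitem{DDMM}
Philippe Darondeau, Stephane Demri, Roland Meyer, Christophe Morvan,
\emph{Petri Net Reachability Graphs: Decidability Status of First Order Properties},
arXiv:1210.2972 (2012).

\bibitem{Kosaraju}
Kosaraju (1982), decidability of Petri net reachability.

\bibitem{MRDP}
Matiyasevich (1970), the MRDP theorem.

\bibitem{Mayr}
Mayr (1981), decidability of Petri net reachability.
\end{thebibliography}

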